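# Blow-ups of graphs and Hendrickson's rigidity conditions: why the net has no bad blow-up

## 1. The guess that every connected graph has a GPR blow-up

Some graphs pass the two standard necessary tests for generic global rigidity in $\mathbb R^d$ and yet fail to be generically globally rigid. Call such a graph GPR in $\mathbb R^d$; the precise definition is in Section 2. Now take any connected graph $G$ with more than one vertex. Replace each vertex $v_i$ by $a_i$ pairwise nonadjacent copies and keep all adjacencies. Can one always choose the sizes $a_i$ and the dimension $d$ so that the result is GPR in $\mathbb R^d$?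

The answer one would first guess is yes. There are many free parameters: every class size, and the dimension as well. The smallest case supports the guess. For $G=K_2$ the blow-ups are the complete bipartite graphs $K_{a,b}$, and we shall check by hand that $K_{5,5}$ is GPR in $\mathbb R^3$. A path $v_1v_2v_3$ gives nothing harder: its blow-up with sizes $a_1,a_2,a_3$ is $K_{a_2,\,a_1+a_3}$, so sizes $2,5,3$ give $K_{5,5}$ again. The same holds for a star, with the center in one class and all leaves together in the other. For the triangle the blow-ups are $K_{a,b,c}$. Here something happens: making all three classes large does not work, but keeping one class of size $1$ does.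

That last observation is the key. We shall see that a class over a cut vertex cannot be kept small, and this defeats the guess. The statement under test, posed by Samuel Frank and Jiayang Jiang in "New Classes of Counterexamples to Hendrickson's Global Rigidity Conjecture", arXiv:0909.2893 (2009), is the following.

**Conjecture.** For any connected graph $G$ with $v>1$ vertices, there exist $a_1,\dots,a_v$ and some $d$ such that, if we replace each $v_i$ with an independent set of size $a_i$ and connect them accordingly, the resulting graph is GPR in $\mathbb R^d$.

It is false. The smallest counterexample is the **net**: a triangle $x_1x_2x_3$ with one pendant vertex $y_i$ attached to each $x_i$. Here are the three statements we shall prove. A set $K\subseteq V(G)$ is *dominating* if every vertex outside $K$ has a neighbor in $K$. "GGR" means generically globally rigid, and "$(d+1)$-connected" means having at least $d+2$ vertices and remaining connected after deletion of any at most $d$ vertices. Throughout, $d\ge1$.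

**Theorem A.** Let $G$ be connected, and suppose its set $C$ of cut vertices is dominating and $G[C]$ is connected and non-bipartite. Then for all $d\ge1$ and all $a_i\ge1$, if the blow-up is $(d+1)$-connected, it is GGR in $\mathbb R^d$. Hence no blow-up of $G$ is GPR in any $\mathbb R^d$. The net is such a graph, with $C=\{x_1,x_2,x_3\}$ inducing a triangle.

**Theorem B.** Let $G$ be connected with $v>1$, and suppose there is a nonempty dominating set $U_0$ with $G[U_0]$ connected and bipartite. Then for every $d\ge 2v-1$ there are $a_1,\dots,a_v$ such that the blow-up is GPR in $\mathbb R^d$.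

**Corollary C.**

1. If the set $C$ of cut vertices is nonempty and dominating, and $G[C]$ is connected, then $G$ has a GPR blow-up if and only if $G[C]$ is bipartite. For instance, attach one pendant vertex to every vertex of a connected graph $H$ with $|V(H)|\ge2$; the resulting graph has a GPR blow-up if and only if $H$ is bipartite. So there are infinitely many counterexamples.
2. Let $G$ be a connected block graph (every block is a clique) with $v>1$. Then $G$ has a GPR blow-up if and only if every block contains at most two cut vertices.
3. Every connected bipartite graph with $v>1$ satisfies the conjecture. Among connected graphs with $2\le v\le6$, the net is the unique counterexample.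

These results do not amount to a classification of all graphs.

## 2. Rigidity, stress matrices and lifted flexes

**Frameworks.** A realization of a graph with vertices $v_1,\dots,v_n$ in $\mathbb R^d$ is $p=(p_1,\dots,p_n)$, where $p_i\in\mathbb R^d$ is the position of $v_i$. Together with the graph $G$ it forms a framework $G(p)$. The realization is generic if its $nd$ coordinates are algebraically independent over $\mathbb Q$.

**Rigidity.** $G(p)$ is locally rigid if every continuous motion of the vertices preserving all edge lengths is a Euclidean motion. It is globally rigid if every $G(q)$ in $\mathbb R^d$ with the same edge lengths is congruent to it (translations, rotations, reflections allowed). For example, take $K_4$ minus an edge in $\mathbb R^2$, that is, two triangles sharing an edge. It is locally rigid at generic $p$. It is not globally rigid, because one triangle can be reflected in the line of the shared edge.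

By Asimow–Roth, local rigidity is a generic property: $G$ is generically locally rigid if its generic realizations are locally rigid. Global rigidity is a generic property too (Connelly; Gortler–Healy–Thurston), and $G$ is GGR if its generic realizations are globally rigid. Finally, $G$ is generically redundantly rigid if $G-e$ is generically locally rigid for every edge $e$. For example, $K_4$ is generically redundantly rigid in $\mathbb R^2$, by the previous paragraph.

**GPR graphs.** Hendrickson showed that a GGR graph in $\mathbb R^d$ with at least $d+2$ vertices is $(d+1)$-connected and generically redundantly rigid. A graph is GPR in $\mathbb R^d$ if it is $(d+1)$-connected and generically redundantly rigid in $\mathbb R^d$ but not GGR in $\mathbb R^d$.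

**Blow-ups.** Given $G$ and positive integers $a_i$, replace $v_i$ by an independent set $S_i$ (a *class*) of size $a_i$. Join all of $S_i$ to all of $S_j$ when $\{v_i,v_j\}\in E(G)$, and add no other edges.

**Stress matrices.** Put $m=d+1$ from now on, and $\hat p_i=(p_i,1)\in\mathbb R^m$, a column vector. Let $\hat P$ be the $n\times m$ matrix with rows $\hat p_i^T$. A stress matrix of $G(p)$ is a symmetric $n\times n$ matrix $\Omega$ with $\Omega_{ij}=0$ for distinct nonadjacent $i,j$ and $\Omega\hat P=0$. For example, put $K_3$ on the line at $0,1,3$. The vector $\omega=(2,-3,1)^T$ satisfies $\sum\omega_i=0$ and $\sum\omega_ip_i=0$, so $\Omega=\omega\omega^T$ is a stress matrix, of rank $1=n-d-1$.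

For generic $p$, any at most $m$ of the vectors $\hat p_i$ are linearly independent. In particular, if $n\ge m$ then $\hat P$ has rank $m$. Since its columns lie in $\ker\Omega$, every stress matrix has rank at most $n-m=n-d-1$. Three published results will be used.

- Connelly (*Generic global rigidity*, Discrete Comput. Geom. 33 (2005)): if $p$ is generic and has a stress matrix of rank $n-d-1$, then $G(p)$ is globally rigid.
- Gortler–Healy–Thurston (*Characterizing generic global rigidity*, Amer. J. Math. 132 (2010)): if $n\ge d+2$, $p$ is generic and $G(p)$ is globally rigid, then it has a stress matrix of rank $n-d-1$. Moreover, global rigidity is a generic property.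
- Asimow–Roth: for generic $p$, local rigidity is equivalent to infinitesimal rigidity.

**Infinitesimal flexes, lifted.** An infinitesimal flex assigns $x_i'\in\mathbb R^d$ to each vertex with $(p_i-p_j)\cdot(x_i'-x_j')=0$ on every edge. It is trivial if $x_i'=Sp_i+\tau$ for all $i$, with $S$ antisymmetric. The framework is infinitesimally rigid if all flexes are trivial. It is convenient to lift a flex to $\mathbb R^m$ by $x_i=(x_i',-p_i\cdot x_i')$. Then
$$x_i\cdot\hat p_i=0\quad\text{for every vertex } i, \tag{1}$$
and since $x_i\cdot\hat p_j=-x_i'\cdot(p_i-p_j)$ and $x_j\cdot\hat p_i=x_j'\cdot(p_i-p_j)$,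
$$x_i\cdot\hat p_j+x_j\cdot\hat p_i=-(p_i-p_j)\cdot(x_i'-x_j')=0\quad\text{for every edge } ij. \tag{2}$$
If $x_i=X\hat p_i$ for all $i$ with one antisymmetric matrix $X=\begin{pmatrix}S&\tau\\-\tau^T&0\end{pmatrix}$, then $x_i'=Sp_i+\tau$ and the flex is trivial. So to prove infinitesimal rigidity it suffices to find such an $X$ for every flex.

## 3. The single edge: $K_{5,5}$ in $\mathbb R^3$ by hand

Here $d=3$, $m=4$, and the space $\mathrm{Sym}_4$ of symmetric $4\times4$ matrices has dimension $10$, which is the number of vertices of $K_{5,5}$. This coincidence drives everything. Let $p$ be generic, let $A,B$ be the two sides, and let $P_A,P_B$ be the $5\times4$ matrices with rows $\hat p_i^T$.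

**The ten matrices $\hat p_i\hat p_i^T$ form a basis of $\mathrm{Sym}_4$.** If a symmetric $F$ satisfies $(q,1)F(q,1)^T=0$ for all $q\in\mathbb R^3$, then its quadratic form vanishes on all vectors with nonzero last coordinate, hence everywhere, so $F=0$. Thus the matrices made from all points $q$ span $\mathrm{Sym}_4$, and some ten of them are independent. The determinant that expresses independence of ten of them is therefore a nonzero polynomial with integer coefficients, so it does not vanish at a generic $p$.

**Not GGR.** A stress matrix has the form $\Omega=\begin{pmatrix}D_A&W\\W^T&D_B\end{pmatrix}$ with $D_A,D_B$ diagonal, and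
$$D_AP_A=-WP_B,\qquad D_BP_B=-W^TP_A .$$
Multiply the first equation by $P_A^T$ and the second by $P_B^T$ on the left. The right sides become $-P_A^TWP_B$ and its transpose, while the left sides are symmetric. So $P_A^TD_AP_A=P_B^TD_BP_B$, that is,
$$\sum_{i\in A}(D_A)_{ii}\,\hat p_i\hat p_i^T-\sum_{i\in B}(D_B)_{ii}\,\hat p_i\hat p_i^T=0 .$$
By independence $D_A=D_B=0$. Hence $WP_B=0$ and $W^TP_A=0$, so $\ker\Omega$ contains all vectors $(P_Aq,P_Bq')$ with $q,q'\in\mathbb R^4$. These form a space of dimension $8$. So $\operatorname{rank}\Omega\le2<6=n-d-1$, and Gortler–Healy–Thurston applies.

**Redundantly rigid.** Remove an edge $e$, and let $A',B'$ be $A,B$ without the endpoints of $e$. Each has four vertices, so its $\hat p_i$ form a basis of $\mathbb R^4$, and every vertex of $A'$ is still joined to all of $B$. Given a flex, (2) says $\hat p_i\cdot x_j=-x_i\cdot\hat p_j$ for $i\in A'$, $j\in B$. For fixed $j$ this is a linear system with invertible matrix (independent of $j$) and right side linear in $\hat p_j$, so $x_j=X_B\hat p_j$ for all $j\in B$. Likewise $x_i=X_A\hat p_i$ for $i\in A$. For $i\in A'$, $j\in B'$, (2) reads $\hat p_i^T(X_A^T+X_B)\hat p_j=0$, so $X_B=-X_A^T$. Write $X=X_A$.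 By (1), $\hat p_i^TX\hat p_i=0$ for all ten vertices, so the symmetric matrix $X+X^T$ is orthogonal (in the trace inner product) to all ten $\hat p_i\hat p_i^T$. These span, so $X+X^T=0$. Then $X_A=X_B=X$ is antisymmetric and the flex is trivial.

Finally, $K_{5,5}$ is $4$-connected: after three deletions both sides are nonempty. So $K_{5,5}$ is GPR in $\mathbb R^3$.

Rigidity used that the matrices $\hat p_i\hat p_i^T$ *span*; failure of global rigidity used that they are *independent*. So the number of vertices should be exactly $\binom{m+1}2$. With fewer vertices the first half really fails. Suppose some nonzero symmetric $F$ has $\hat p_i^TF\hat p_i=0$ for all $i$, and one side has at least $m$ vertices. Then $x_i=F\hat p_i$ on $A$ and $x_j=-F\hat p_j$ on $B$ satisfy (1) and (2), so they come from a flex. A trivial flex has a lift of the form $X\hat p_i$ with $X$ antisymmetric. On the side whose $\hat p_i$ span, this would force $F=\pm X$, so $F$ would be both symmetric and antisymmetric, hence $0$.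

## 4. The triangle: three large classes fail, one class of size one works

The sensible plan for a general $G$ is to make all classes large and tune the total. Try this on the triangle, with classes $S_1,S_2,S_3$ of size exactly $m$. Let $P_k$ be the $m\times m$ matrix with rows $\hat p_i^T$, $i\in S_k$; it is invertible. Write a stress matrix in blocks $\Omega_{kl}$ and put $M_{kl}=P_k^T\Omega_{kl}P_l$. Then $\Omega\hat P=0$ says that every block row of $M$ sums to zero.

Look for stresses with zero diagonal, since for $K_{5,5}$ those were the only ones. The conditions are
$$M_{12}+M_{13}=0,\qquad M_{12}^T+M_{23}=0,\qquad M_{13}^T+M_{23}^T=0 .$$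
The first two give $M_{13}=-M_{12}$ and $M_{23}=-M_{12}^T$; the third becomes $M_{12}+M_{12}^T=0$. So every antisymmetric $A$ gives a stress:
$$M=\begin{pmatrix}0&A&-A\\-A&0&A\\A&-A&0\end{pmatrix}. \tag{3}$$
In the bipartite case the corresponding conditions $P_A^TWP_B=0$ left nothing of this kind. This is the exact point at which the plan stops working. If $m$ is even, take $A$ invertible. A vector $(y_1,y_2,y_3)$ lies in $\ker M$ exactly when $y_1=y_2=y_3$, so $\operatorname{rank}M=2m=n-m$. By Connelly's theorem $K_{m,m,m}$ is GGR in $\mathbb R^{m-1}$. For instance, with $m=2$ and $A=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ the rank is $4=6-2$, and $K_{2,2,2}$ is GGR in $\mathbb R^1$. Section 5 handles odd $m$ and longer odd cycles. Enlarging the classes further does not help, because GGR is inherited (Lemma 2 and Proposition 3 below).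

The way out for the triangle is to keep one class small. Theorem B will produce $K_{7,8,1}$ in $\mathbb R^5$: here $m=6$, the class of size one lowers the relevant dimension from $6$ to $t=5$, and $7+8=15=\binom{6}{2}=\dim\mathrm{Sym}_5$.

When can a class not be kept small? If $v_k$ is a cut vertex of $G$, deleting the class $S_k$ disconnects the blow-up. So $(d+1)$-connectedness forces $a_k\ge d+1=m$. In the net, the three vertices of the triangle are all cut vertices. There the large classes are forced, and large classes on a triangle produce global rigidity. We now turn this into a proof.

## 5. Odd cycles with classes of size $d+1$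

**Lemma 1.** Let $s\ge3$ be odd, and let $C_s[m]$ be the blow-up of the cycle $C_s$ with all classes of size $m=d+1$. Then $C_s[m]$ is GGR in $\mathbb R^d$.

*Proof.* Let $p$ be generic, with classes $S_1,\dots,S_s$ (indices mod $s$) and invertible matrices $P_k$ as in Section 4. Put $n=sm$.

**Step 1: Change coordinates.** The purpose is to state the stress conditions without the positions. With $M_{kl}=P_k^T\Omega_{kl}P_l$, the matrix $M$ is congruent to $\Omega$ through the invertible block diagonal matrix of the $P_k$, so $\operatorname{rank}M=\operatorname{rank}\Omega$. Also $\sum_l\Omega_{kl}P_l=0$ if and only if $\sum_lM_{kl}=0$, since $P_k^T$ is invertible. Hence $\Omega$ is a stress matrix if and only if $M$ is symmetric and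

- $M_{kl}=0$ unless $l\in\{k,k\pm1\}$;
- $M_{kk}\in L_k:=\{P_k^TDP_k: D\text{ diagonal}\}$;
- $M_{k,k-1}+M_{kk}+M_{k,k+1}=0$ for all $k$.

Blocks between neighboring classes are unrestricted because all edges between them are present. We need such an $M$ of rank $(s-1)m=n-m$; then Connelly's theorem finishes the proof.

**Step 2: The antisymmetric stress.** This step generalizes (3) and settles even $m$. Let $J$ be the $s\times s$ matrix with $J_{k,k+1}=1$, $J_{k+1,k}=-1$ (mod $s$) and zeros elsewhere. If $Jx=0$, then $x_{k+1}=x_{k-1}$ for all $k$; steps of length two reach every index because $s$ is odd, so $x$ is constant. Thus $\operatorname{rank}J=s-1$. Let $A$ be an antisymmetric $m\times m$ matrix of maximal rank: $m$ if $m$ is even, $m-1$ if $m$ is odd (take diagonal blocks $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, and one zero if $m$ is odd). Put $M^0=J\otimes A$, that is, $M^0_{kl}=J_{kl}A$. It is symmetric, since $J^T\otimes A^T=(-J)\otimes(-A)$. Its diagonal blocks are $0\in L_k$, and its block rows sum to $-A+A=0$. So it satisfies all conditions, and $\operatorname{rank}M^0=(s-1)\operatorname{rank}A$. If $m$ is even, this is $(s-1)m$ and we are done.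

**Step 3: A second stress for odd $m$.** Now $\operatorname{rank}A=m-1$; let $u$ span $\ker A$. The rank of $M^0$ is short by $s-1$, and the purpose is to find a stress that supplies these missing dimensions on vectors built from $u$. For diagonal $D$,
$$u^TP_k^TDP_ku=\sum_{i\in S_k}D_{ii}(\hat p_i\cdot u)^2 ,$$
and $P_ku\ne0$, so there is $N_k\in L_k$ with $u^TN_ku=2$. Consider the cyclic system
$$T_{k-1}+T_k=-N_k\qquad(k=1,\dots,s) \tag{4}$$
in $m\times m$ matrices $T_k$. A solution of the homogeneous system has $T_k=-T_{k-1}$; going once around the odd cycle gives $T_k=-T_k$, so $T_k=0$. Hence the linear system (4), with as many equations as unknowns, has exactly one solution. The transposes $T_k^T$ solve (4) too, since $N_k^T=N_k$; so the $T_k$ are symmetric.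

Define $M^1_{kk}=N_k$, $M^1_{k,k+1}=M^1_{k+1,k}=T_k$, and all other blocks $0$. This is symmetric, and its $k$-th block row sums to $T_{k-1}+N_k+T_k=0$. So $M^1$ satisfies all conditions of Step 1.

**Step 4: $M^1$ on the subspace $\{x\otimes u\}$.** The purpose is to see that $M^1$ has rank $s-1$ there. The numbers $t_k=u^TT_ku$ satisfy $t_{k-1}+t_k=-2$. The constant $-1$ is a solution, and the scalar system has only one solution for the same reason as (4), so $t_k=-1$ for all $k$. For $x\in\mathbb R^s$, let $x\otimes u$ be the vector with blocks $x_ku$. Then
$$(x\otimes u)^TM^1(x\otimes u)=\sum_k2x_k^2-2\sum_kx_kx_{k+1}=\sum_k(x_k-x_{k+1})^2 .$$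
This is the Laplacian form of $C_s$. It is positive semidefinite and vanishes only for constant $x$, so its rank is $s-1$.

**Step 5: Combine.** The purpose is to show that $M^0+\varepsilon M^1$, which satisfies the linear conditions of Step 1, has the full rank for small $\varepsilon\neq0$. Let $\mathcal K=\ker M^0$. It contains all $x\otimes u$, because $M^0(x\otimes u)=Jx\otimes Au=0$. In an orthonormal basis adapted to $\mathcal K^\perp\oplus\mathcal K$,
$$M^0+\varepsilon M^1=\begin{pmatrix}X+\varepsilon a&\varepsilon b\\ \varepsilon b^T&\varepsilon c\end{pmatrix},$$
where $X$ is invertible of size $\operatorname{rank}M^0=(s-1)(m-1)$, since $M^0$ is symmetric. The matrix $c$ represents the quadratic form of $M^1$ on $\mathcal K$; its restriction to the subspace of Step 4 has rank $s-1$, so $\operatorname{rank}c\ge s-1$. For small $\varepsilon\ne0$ the block $X+\varepsilon a$ is invertible, and block elimination gives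
$$\operatorname{rank}(M^0+\varepsilon M^1)=\operatorname{rank}X+\operatorname{rank}\bigl(c-\varepsilon b^T(X+\varepsilon a)^{-1}b\bigr),$$
after dividing the Schur complement by $\varepsilon$. A nonzero $(s-1)\times(s-1)$ minor of $c$ stays nonzero for small $\varepsilon$. So the rank is at least $(s-1)(m-1)+(s-1)=(s-1)m$. Since no stress matrix has rank above $n-m=(s-1)m$, equality holds. $\square$

## 6. Cut vertices force large classes: proof of Theorem A

We now spread global rigidity from one odd cycle over the whole blow-up.

**Lemma 2.** If $H$ is GGR in $\mathbb R^d$ with at least $d+1$ vertices, then adding a vertex adjacent to at least $d+1$ vertices of $H$ gives a GGR graph. Adding further edges also preserves GGR.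

*Proof.* Take a generic realization of the new graph and another realization with the same edge lengths. The restriction of the first to $H$ is generic, hence globally rigid. So after a Euclidean motion the two realizations agree on $H$. The new vertex has prescribed distances to $d+1$ points that are affinely independent by genericity, and these distances determine its position. For the last statement, more edges only impose more length conditions on the competing realization. $\square$

**Proposition 3.** Let $H$ be the blow-up of $G$ with sizes $a_k$, and suppose $K\subseteq V(G)$ is dominating, $G[K]$ is connected and non-bipartite, and $a_k\ge d+1$ for all $k\in K$. Then $H$ is GGR in $\mathbb R^d$.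

*Proof.* **Step 1: A starting graph.** We need a GGR subgraph to build on. $G[K]$ contains an odd cycle $k_1\cdots k_s$. Choose $m$ vertices from each class $S_{k_i}$. The subgraph of $H$ that they induce contains $C_s[m]$ as a spanning subgraph, so it is GGR by Lemmas 1 and 2.

**Step 2: Fill the classes of the cycle.** Each remaining vertex of $S_{k_i}$ is adjacent to the $m$ chosen vertices in the class of a neighbor on the cycle. So it can be added by Lemma 2.

**Step 3: Fill the rest.** If a class $S_k$ with $k\in K$ is completely present and $l\sim k$, then every vertex of $S_l$ is adjacent to $a_k\ge m$ present vertices and can be added. Since $G[K]$ is connected, this reaches all classes of $K$, starting from the cycle. Since $K$ is dominating, it then reaches all other classes. Now all vertices of $H$ are present; adding the missing edges gives $H$. $\square$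

**Proof of Theorem A.** Let $H$ be a $(d+1)$-connected blow-up of $G$, with class sizes $a_k$. If $v_k$ is a cut vertex of $G$, then $H-S_k$ is a blow-up of the disconnected graph $G-v_k$ with nonempty classes, hence disconnected. Deleting at most $d$ vertices cannot disconnect $H$, so $a_k=|S_k|\ge d+1$. Thus Proposition 3 applies with $K=C$: $H$ is GGR, so it is not GPR. A blow-up that is not $(d+1)$-connected is not GPR by definition.

In the net, deleting $x_i$ isolates $y_i$, and deleting $y_i$ disconnects nothing. So $C=\{x_1,x_2,x_3\}$. It induces a triangle, and each $y_i$ is adjacent to $x_i$. So the net violates the conjecture. $\blacksquare$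

In general, a connected dominating set contains every cut vertex $c$. Indeed, if it missed $c$, it would lie in one component of $G-c$ and could not dominate the other components. So in the net every connected dominating set contains the triangle. The next section shows that a connected *bipartite* dominating set is enough for a GPR blow-up.

## 7. Connected bipartite dominating sets: proof of Theorem B

The plan is to repeat the $K_{5,5}$ computation with large classes on a bipartite connected part $U$, and classes of size one elsewhere. The single vertices cut down the relevant dimension from $m$ to $t=m-r$, where $r$ is their number, and the total size on $U$ is tuned to $\dim\mathrm{Sym}_t$.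

**Step 1: Choose $U$.** The purpose is to make every vertex outside $U$ see both sides of $U$. Let $U\supseteq U_0$ be maximal with $G[U]$ connected and bipartite. It contains $U_0$, so it is dominating. Since $G$ is connected and $v>1$, a single vertex could be enlarged to an edge, so $|U|\ge2$. Let $U=A\cup B$ be the bipartition, $R=V\setminus U$, $u=|U|$, $r=|R|$. For $w\in R$, $G[U\cup\{w\}]$ is connected because $U$ is dominating, so by maximality it is not bipartite. If $w$ had neighbors on one side only, it could be put on the other side. Hence
$$\text{every } w\in R\text{ has a neighbor in }A\text{ and a neighbor in }B. \tag{5}$$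

**Step 2: Choose the sizes.** We need all classes over $U$ to have at least $m+1$ vertices and their total to be exactly $\dim\mathrm{Sym}_t$. Let $d\ge2v-1$, so $m\ge2v=2u+2r$. Put $t=m-r\ge2u+r>0$ and $h=\binom{t+1}2$. Then $h\ge u(m+1)$, because
$$2h-2u(m+1)=t(t+1)-2u(t+r+1)=(t+1)(t-2u)-2ur\ge0 .$$
The last inequality is clear if $r=0$. If $r\ge1$, the middle expression is at least $(2u+r+1)r-2ur=r^2+r\ge0$. So we can set $a_w=1$ for $w\in R$ and choose integers $a_k\ge m+1$ for $k\in U$ with $\sum_{k\in U}a_k=h$. Let $H$ be the blow-up, with $n$ vertices. Identify $w\in R$ with its single vertex. Let $S_A,S_B$ be the unions of the classes of $A$ and $B$, and $S_U=S_A\cup S_B$, so $|S_U|=h$. (For the triangle and $d=5$: $u=2$, $r=1$, $m=6$, $t=5$, $h=15\ge14$, giving sizes $7,8,1$.)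

**Step 3: $H$ is $(d+1)$-connected.** It has at least $d+2$ vertices. After deleting at most $d=m-1$ vertices, every class of $U$ still has a vertex. So what remains of $S_U$ is a blow-up of the connected graph $G[U]$ on at least two vertices, hence connected. Each surviving $w\in R$ is adjacent to the nonempty remainder of a class of $U$.

**Step 4: Projection and a basis of $\mathrm{Sym}_t$.** This step replaces "the ten matrices form a basis". Let $p$ be generic. Let $P_A,P_B,P_R$ be the matrices with rows $\hat p_i^T$ for $i\in S_A,S_B,R$. By genericity $P_A,P_B$ have rank $m$, and $P_R$ has rank $r$, where $r<m$. Let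
$$Y=\{y\in\mathbb R^m:P_Ry=0\},\qquad \dim Y=m-r=t,$$
and let $\Pi$ be an $m\times t$ matrix whose columns form a basis of $Y$, with entries in the field $\mathbb Q(p_R)$ generated by the coordinates of the $p_w$, $w\in R$; this is possible because the system $P_Ry=0$ has coefficients in that field. For $i\in S_U$ put $z_i=\Pi^T\hat p_i\in\mathbb R^t$. (If $r=0$, take $Y=\mathbb R^m$, $\Pi$ the identity, and read all terms with $R$ as empty.)

**Lemma 4.** The $h$ matrices $z_iz_i^T$, $i\in S_U$, form a basis of the space $\mathrm{Sym}_t$ of symmetric $t\times t$ matrices, which has dimension $h$.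

*Proof.* Let $I=\{\Pi^T\hat q: q\in\mathbb R^d\}$ with $\hat q=(q,1)$. Nonzero real multiples of the vectors $\hat q$ are dense in $\mathbb R^m$, and $\Pi^T$ maps onto $\mathbb R^t$. So multiples of vectors in $I$ are dense in $\mathbb R^t$, and a quadratic form $z\mapsto z^TFz$ that vanishes on $I$ is zero. Since $z^TFz=\operatorname{tr}(Fzz^T)$, no nonzero $F\in\mathrm{Sym}_t$ is orthogonal to all $zz^T$, $z\in I$; so these matrices span $\mathrm{Sym}_t$, and some $h$ of them are independent. Hence the determinant expressing independence of the $z_iz_i^T$, $i\in S_U$, is a nonzero polynomial in the coordinates of the $p_i$, $i\in S_U$, with coefficients in $\mathbb Q(p_R)$. Those coordinates are algebraically independent over $\mathbb Q(p_R)$, so the determinant does not vanish at $p$. $\square$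

**Step 5: Flexes of $H-e$ are linear on $S_U$.** Steps 5 to 7 prove redundant rigidity. Fix an edge $e$ of $H$ and an infinitesimal flex of $H-e$ at $p$, lifted to vectors $x_i$ as in Section 2. The purpose of this step is to describe the $x_i$ on $S_U$ by one matrix. For $k\in U$ let $S_k'$ be $S_k$ minus the endpoints of $e$. The endpoints lie in different classes, so $|S_k'|\ge m$ and the $\hat p_i$, $i\in S_k'$, span $\mathbb R^m$. In $H-e$, whenever $k\in U$ and $l\sim k$ in $G$, every vertex of $S_l$ is adjacent to every vertex of $S_k'$, because no such edge is $e$.

Let $l\in U$, and choose $k\in U$ with $k\sim l$; this exists because $G[U]$ is connected and $|U|\ge2$. For $j\in S_l$, (2) gives $\hat p_i\cdot x_j=-x_i\cdot\hat p_j$ for all $i\in S_k'$. Pick $m$ indices $i\in S_k'$; the corresponding $m$ equations have an invertible coefficient matrix not depending on $j$, and right side linear in $\hat p_j$. So $x_j=X_l\hat p_j$ with a matrix $X_l$ not depending on $j\in S_l$. Since the $\hat p_j$, $j\in S_l$, span $\mathbb R^m$, $X_l$ is unique, so it does not depend on the choices made.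

For $k\sim l$ in $U$, $i\in S_k'$, $j\in S_l'$, (2) reads $\hat p_i^T(X_k^T+X_l)\hat p_j=0$. Both families span, so $X_l=-X_k^T$. Two such steps return to the same matrix, since $-(-X^T)^T=X$. As $G[U]$ is connected and bipartite, there is one matrix $X$ with $X_k=X$ for $k\in A$ and $X_k=-X^T$ for $k\in B$.

**Step 6: The vertices of $R$.** The purpose is to show that $Q:=X+X^T$ kills every $\hat p_w$, $w\in R$. By (5), $w$ has neighbors $k\in A$ and $l\in B$. For $i\in S_k'$ we have $x_i=X\hat p_i$, and (2) gives $\hat p_i\cdot x_w=-\hat p_i^TX^T\hat p_w$; these $\hat p_i$ span, so $x_w=-X^T\hat p_w$. For $i\in S_l'$ we have $x_i=-X^T\hat p_i$, and (2) gives $\hat p_i\cdot x_w=\hat p_i^TX\hat p_w$, so $x_w=X\hat p_w$. Comparing, $Q\hat p_w=0$.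

**Step 7: The flex is trivial.** It remains to show $Q=0$. Since $Q$ is symmetric, its range is orthogonal to its kernel, hence to all $\hat p_w$; so the range lies in $Y$. Let $\Pi^+=(\Pi^T\Pi)^{-1}\Pi^T$. Then $\Pi\Pi^+$ is the orthogonal projection onto $Y$, and $Q=\Pi\Pi^+Q(\Pi\Pi^+)^T=\Pi F\Pi^T$ with $F=\Pi^+Q(\Pi^+)^T\in\mathrm{Sym}_t$. For $i\in S_U$, (1) gives
$$0=x_i\cdot\hat p_i=\pm\tfrac12\hat p_i^TQ\hat p_i=\pm\tfrac12z_i^TFz_i,$$
with $+$ on $S_A$ and $-$ on $S_B$. So $F$ is orthogonal to all $z_iz_i^T$, and Lemma 4 gives $F=0$. Hence $X=-X^T$, and $x_i=X\hat p_i$ for all vertices: on $S_A$ by definition, on $S_B$ because $-X^T=X$, on $R$ by Step 6. By Section 2 the flex is trivial. Thus $H-e$ is infinitesimally rigid at every generic $p$. By Asimow–Roth it is generically locally rigid, for every $e$.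

**Step 8: Every stress vanishes on the diagonal of $S_U$.** Steps 8 and 9 show that $H$ is not GGR. Let $\Omega$ be a stress matrix at $p$. In the order $S_A,S_B,R$,
$$\Omega=\begin{pmatrix}D_A&W&E\\W^T&D_B&F\\E^T&F^T&\Omega_R\end{pmatrix},\qquad D_A,D_B\text{ diagonal},$$
because $G[U]$ is bipartite with parts $A,B$ and classes are independent. (The letter $F$ now denotes a block of $\Omega$.) The first two block rows of $\Omega\hat P=0$ are
$$D_AP_A+WP_B+EP_R=0,\qquad W^TP_A+D_BP_B+FP_R=0. \tag{6}$$
Multiply on the right by $\Pi$, which removes the last terms since $P_R\Pi=0$. Then multiply on the left by $(P_A\Pi)^T$ and $(P_B\Pi)^T$ respectively: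
$$(P_A\Pi)^TD_A(P_A\Pi)=-(P_A\Pi)^TW(P_B\Pi),\qquad (P_B\Pi)^TD_B(P_B\Pi)=-(P_B\Pi)^TW^T(P_A\Pi).$$
The right sides are transposes of each other and the left sides are symmetric, so all four expressions are equal. The rows of $P_A\Pi$ and $P_B\Pi$ are the $z_i^T$, so
$$\sum_{i\in S_A}(D_A)_{ii}z_iz_i^T-\sum_{i\in S_B}(D_B)_{ii}z_iz_i^T=0 .$$
By Lemma 4, $D_A=D_B=0$.

**Step 9: The kernel is too large.** Let $y\in Y$. We claim $(P_Ay,0,0)\in\ker\Omega$, and check the three block rows.

- $S_A$ rows: $D_AP_Ay=0$.
- $S_B$ rows: by (6) with $D_B=0$, $W^TP_Ay=-FP_Ry=0$.
- $R$ rows: by (6) with $D_A=0$, $P_A^TEP_R=-P_A^TWP_B$. Transposing and applying to $y$, $P_R^TE^TP_Ay=-P_B^TW^TP_Ay=0$ by the previous item. Since $P_R$ has rank $r$, $P_R^T$ is injective, so $E^TP_Ay=0$.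

Adding the vectors $\hat Pq$, we see that $\ker\Omega$ contains all vectors $\bigl(P_A(q+y),P_Bq,P_Rq\bigr)$ with $q\in\mathbb R^m$, $y\in Y$. If such a vector is zero, then $P_Bq=0$ gives $q=0$, and then $P_Ay=0$ gives $y=0$. So $\dim\ker\Omega\ge m+(m-r)>m$, and every stress matrix at $p$ has rank less than $n-d-1$. Since $n\ge d+2$, Gortler–Healy–Thurston shows that $H(p)$ is not globally rigid. So $H$ is not GGR, and with Steps 3 and 7 it is GPR in $\mathbb R^d$. $\blacksquare$

For $G=K_2$ and $d=3$ we get $K_{5,5}$ back: $u=2$, $r=0$, $t=4$, $h=10=2\cdot5$. For $v=2$ the bound $d\ge2v-1=3$ is best possible, since Hendrickson's necessary conditions are also sufficient in dimensions $1$ and $2$; for $d=2$ this is due to Jackson–Jordán, J. Combin. Theory B 94 (2005).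

## 8. Pendant vertices, block graphs, and graphs on at most six vertices: proof of Corollary C

**Part 1.** Here Theorems A and B meet. If $G[C]$ is bipartite, apply Theorem B with $U_0=C$ (a graph with a cut vertex has $v>1$). Otherwise apply Theorem A. Now let one pendant vertex be attached to every vertex of a connected graph $H$ with $|V(H)|\ge2$. Deleting a vertex of $H$ separates its pendant vertex from the rest, and deleting a pendant vertex disconnects nothing. So the set of cut vertices is exactly $V(H)$; it is dominating and induces the connected graph $H$. Taking for $H$ the odd cycles, for instance, gives infinitely many counterexamples.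

**Part 2.** The aim is to reduce to part 1. If $G$ is complete, it has no cut vertices, and Theorem B with $U_0$ a single vertex gives a GPR blow-up; this agrees with the claim. Otherwise $G$ has at least two blocks, so $C\ne\emptyset$ and every block contains a cut vertex.

*$C$ is dominating:* a non-cut vertex lies in a block that contains a cut vertex, and it is adjacent to that vertex because the block is a clique.

*$G[C]$ is connected:* take a shortest path between two cut vertices and an interior vertex $x$ of it, with neighbors $y,z$ on the path. Since the path is shortest, $y,z$ are nonadjacent, so they lie in no common block. Hence the edges $xy$ and $xz$ lie in different blocks, and $x$, lying in two blocks, is a cut vertex. So the whole path lies in $C$.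

By part 1, a GPR blow-up exists if and only if $G[C]$ is bipartite. A cycle lies in a single block, so an odd cycle in $G[C]$ gives a block with at least three cut vertices. Conversely, three cut vertices in one clique block form a triangle in $G[C]$. So $G[C]$ is bipartite if and only if every block contains at most two cut vertices.

**Part 3.** If $G$ is connected and bipartite with $v>1$, take $U_0=V(G)$ in Theorem B. Now let $G$ be connected with $2\le v\le6$ and not the net. The aim is to find a nonempty dominating $U_0$ with $G[U_0]$ connected and bipartite.

If $v=2$, take a single vertex. If $v\ge3$ and all degrees are at most $2$, then $G$ is a path, and we take $U_0=V(G)$, or a cycle, and we delete one vertex.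

Otherwise some vertex has degree at least $3$. Extend its star to a spanning tree. This tree has a vertex of degree at least $3$, so it has $\ell\ge3$ leaves. Let $T$ be its set of non-leaves. Removing the leaves leaves a tree, so $G[T]$ is connected; each leaf is adjacent to a non-leaf, so $T$ is dominating. Moreover $|T|=v-\ell\le3$. If $G[T]$ is not a triangle it is bipartite, and we take $U_0=T$.

Suppose $T=\{x,y,z\}$ is a triangle. Then $v=3+\ell\ge6$, so $v=6$ and there are three further vertices, each with a neighbor in $T$. If two vertices of $T$ dominate $G$, take them as $U_0$; they form an edge. If not, then for each pair in $T$ some vertex is not dominated by the pair. It is not the third vertex of $T$, so it is an outside vertex whose only neighbor in $T$ is the third vertex. The three pairs give three different outside vertices, so these are $u_1,u_2,u_3$ with neighborhoods $\{x\},\{y\},\{z\}$ in $T$. If no edges join the $u_i$, then $G$ is the net, which is excluded. Otherwise, by symmetry, let $u_1u_2$ be an edge. Then $\{z,x,u_1\}$ induces the path $z\,x\,u_1$, since $u_1$ and $z$ are nonadjacent. It dominates $y$ (via $x$), $u_2$ (via $u_1$) and $u_3$ (via $z$). Take it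 as $U_0$.

In every case Theorem B gives a GPR blow-up. The net itself is a counterexample by Theorem A, so it is the unique one among connected graphs with $2\le v\le6$. $\blacksquare$
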